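\title{Parity of multipartition functions in arithmetic progressions: a conjecture of Keith and Zanello}

\begin{abstract}
Let $p_t(n)$ be the number of $t$-multipartitions of $n$ and let $f_d=\prod_{i\ge1}(1-q^{di})$. Keith and Zanello conjectured that for odd $a\ge3$ and odd $t\ge1$, with $3\mid t$ if $3\mid a$, the generating function of $p_t$ along a distinguished progression $an+b$ with $24b\equiv t\pmod a$ is congruent modulo $2$, after a shift, to a finite sum of series $q^{dj}/f_d^{\,at/d-24j}$ with $d\mid a$. We prove the conjecture, for $t$ of either parity, and in a sharp form: the expansion is unique, only squarefree $d$ occur, the term with $j=0$ occurs for every squarefree $d\mid a$, and every exponent $at/d-24j$ is at least $t$, with equality for exactly one term. The main step is the case of prime $a$, which follows by taking the trace of an eta-quotient to level one and extracting a square root modulo $2$.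
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For $d\ge1$ let $f_d=\prod_{i\ge1}(1-q^{di})$. For $t\ge 1$, a \emph{$t$-multipartition} of $n$ is an ordered $t$-tuple of partitions whose sizes add up to $n$. Their number $p_t(n)$ has the generating function $\sum_{n\ge0}p_t(n)q^n=1/f_1^t$, and $p_1=p$ is the partition function. Throughout, a congruence between power series with integer coefficients holds coefficientwise modulo $2$.

The rule $f_1^2\equiv f_2$ gives $p_{2t}(2n)\equiv p_t(n)$ and $p_{2t}(2n+1)\equiv0$, and it says nothing about odd $t$. One can look for further relations among the functions $p_t$ modulo $2$ by restricting $p_t$ to an arithmetic progression and trying to express the result through the series $1/f_d^s$ again. A first relation of this kind, proved by hand in Section~\ref{sec:prime}, is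
\begin{equation}\label{eq:five}
q\sum_{n\ge0}p(5n+4)q^n\equiv\frac1{f_1^5}+\frac1{f_5}.
\end{equation}
It says that $p(5n-1)\equiv p_5(n)+p(n/5)$ for $n\ge1$, where $p(x)=0$ for $x\notin\mathbb Z$. The residue $4$ solves $24b\equiv1\pmod5$. This is the natural choice because of the Dedekind eta function $\eta=q^{1/24}f_1$: the exponents of $\eta^{-1}=\sum p(n)q^{(24n-1)/24}$ whose numerator is divisible by $5$ are those with $n\equiv4\pmod 5$.

For general modulus $a$ and general $t$ one would first guess a sum of terms $1/f_d^{\,at/d}$ with $d\mid a$. These do not suffice. For $a=7$, $t=5$ the analogue of the left side of \eqref{eq:five} is $q^2\sum p_5(7n+4)q^n$, while the coefficient of $q$ in $1/f_1^{35}+1/f_7^5$ is $35$, which is odd. The natural correction is to allow multiplication by powers of $q^df_d^{24}$, the discriminant function evaluated at $q^d$.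

Call a pair $(a,t)$ of positive integers \emph{admissible} if $a$ is odd and $3\mid t$ whenever $3\mid a$. (If $3\mid a$ and $3\nmid t$, the congruence $24b\equiv t\pmod a$ has no solution.) For an admissible pair, let $b$ be the integer with $0\le b<a$ and
\begin{equation}\label{eq:b}
8b\equiv t/3\pmod a\quad\text{if }3\mid t,\qquad 24b\equiv t\pmod a\quad\text{if }3\nmid t,
\end{equation}
so that $24b\equiv t\pmod a$ in both cases, and let $k=\lceil t(a^2-1)/(24a)\rceil$.

\medskip
\noindent\textbf{Conjecture} (Keith--Zanello \cite{KZ})\textbf{.} \emph{Let $(a,t)$ be admissible with $a\ge3$ and $t$ odd. Then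
\begin{equation}\label{eq:conj}
q^k\sum_{n\ge0}p_t(an+b)q^n\equiv\sum_{d\mid a}\ \sum_{j=0}^{\lfloor k/d\rfloor}\epsilon_{a,d,j}\,\frac{q^{dj}}{f_d^{\,at/d-24j}}
\end{equation}
for suitable $\epsilon_{a,d,j}\in\{0,1\}$, depending also on $t$, such that $\epsilon_{a,1,0}=1$, and $\epsilon_{a,d,j}=0$ whenever $at/d-24j<0$.}
\medskip

\begin{theorem}\label{thm:conj}
The conjecture is true. Its statement also holds for even $t$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $(a,t)$ be admissible and write $a=a_0m^2$ with $a_0$ squarefree.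
\begin{enumerate}
\item[(i)] There is exactly one family $\epsilon_{a,d,j}\in\{0,1\}$, indexed by $d\mid a$ and $j\ge0$ with $at/d-24j>0$, such that
\begin{equation}\label{eq:sharp}
q^k\sum_{n\ge0}p_t(an+b)q^n\equiv\sum_{d\mid a}\ \sum_{0\le j<at/(24d)}\epsilon_{a,d,j}\,\frac{q^{dj}}{f_d^{\,at/d-24j}} .
\end{equation}
In particular, for odd $t$ the coefficients in the conjecture are unique.
\item[(ii)] $\epsilon_{a,d,j}=0$ unless $d$ is squarefree.
\item[(iii)] $\epsilon_{a,d,0}=1$ for every squarefree $d\mid a$.
\item[(iv)] If $\epsilon_{a,d,j}=1$, then $at/d-24j\ge t$. Equality holds for exactly one term with $\epsilon_{a,d,j}=1$, namely $d=a_0$, $j=t(m^2-1)/24$.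
\end{enumerate}
\end{theorem}

Part (iv) says that the range $j\le t(a-d)/(24d)$ is valid for all $d$ and is attained for exactly one $d$, namely $d=a_0$. For a prime $a=p$ the theorem reads
\[
q^k\sum_{n\ge0}p_t(pn+b)q^n\equiv\frac1{f_p^t}+\sum_{0\le j<t(p-1)/24}c_j\,\frac{q^j}{f_1^{\,pt-24j}},\qquad c_j\in\{0,1\},\quad c_0=1 .
\]
For odd $t$ every exponent $at/d-24j$ is odd, so the conditions ``$\ge0$'' and ``$>0$'' agree. For even $t$ the exponent $0$ must be excluded in (i): if $24\mid t$ and $a\ge3$, the terms with $j=at/(24d)$ all equal $q^{at/24}$ and could be added in pairs.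

Theorem~\ref{thm:conj} is proved in Sections \ref{sec:UV}--\ref{sec:induction}. We rewrite \eqref{eq:conj} as an identity for an operator $U_a$ applied to $\eta^{-t}$, settle the case of prime $a$ with modular forms of level one, and induct on the prime factors of $a$. The equality case in (iv) needs a sharper degree bound, obtained in Section~\ref{sec:strict} by evaluating a modular function at the point $i$. Uniqueness is proved in Section~\ref{sec:indep} by comparing expansions at a cusp other than $\infty$.

\section{Fractional exponents and the operators $U$ and $V$}\label{sec:UV}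

Let $q=\exp(2\pi iz)$ for $z$ in the upper half-plane $\mathbb H$, and put
\[
\eta=q^{1/24}f_1,\qquad \eta_d=\eta(dz)=q^{d/24}f_d,\qquad \Delta=\eta^{24}=qf_1^{24},\qquad \Delta_d=\Delta(dz).
\]
Let $(a,t)$ be admissible, and put $e=e(t)=8$ if $3\mid t$ and $e=e(t)=24$ if $3\nmid t$. Then $\gcd(a,e)=1$, because $3\nmid t$ forces $3\nmid a$. A power $\eta_d^r$ is a Laurent series in $q^{1/e}$ if $e=24$, or if $e=8$ and $3\mid r$. The smaller denominator $8$ is what allows $a$ to be divisible by $3$.

On Laurent series in $q^{1/e}$ with coefficients in any ring define, for $m$ coprime to $e$ and $d\ge1$,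
\[
U_m\sum_n c(n)q^{n/e}=\sum_n c(mn)q^{n/e},\qquad V_d\sum_n c(n)q^{n/e}=\sum_n c(n)q^{dn/e}.
\]
Thus $U_m$ sends $q^{n/e}$ to $q^{n/(me)}$ if $m\mid n$ and to $0$ otherwise, and $V_d\eta^r=\eta_d^r$. Applying both sides to $q^{n/e}$ gives
\begin{equation}\label{eq:UV}
\begin{gathered}
U_{mm'}=U_mU_{m'},\qquad V_{dd'}=V_dV_{d'},\\
U_mV_d=V_dU_m\ \text{ if }\gcd(m,d)=1,\qquad U_pV_d=V_{d/p}\ \text{ if }p\mid d,
\end{gathered}
\end{equation}
where $p\nmid e$ is prime; the third rule holds because then $m\mid dn$ if and only if $m\mid n$. Let $L_e=\mathbb F_2((q^{1/e}))$, and denote the images of $\eta_d^r$ and $\Delta_d$ in $L_e$ by the same symbols. In $L_e$ squaring is additive and fixes the coefficients, so $g^2=V_2g$. Since $m$ is odd, \eqref{eq:UV} gives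
\begin{equation}\label{eq:square}
U_m(g^2)=(U_mg)^2\qquad(g\in L_e).
\end{equation}

\begin{lemma}\label{lem:shift}
For admissible $(a,t)$, the identity $q^{at/24}\,U_a\eta^{-t}=q^k\sum_{n\ge0}p_t(an+b)q^n$ holds over $\mathbb Z$.
\end{lemma}

\begin{proof}
In $\eta^{-t}=\sum p_t(n)q^{n-t/24}$ the exponent is $(en-et/24)/e$, and $a$ divides $en-et/24$ exactly when $n\equiv b\pmod a$, by \eqref{eq:b}. The operator $U_a$ divides these exponents by $a$, so $U_a\eta^{-t}=q^{(24b-t)/(24a)}\sum p_t(an+b)q^n$. It remains to show that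
\[
\kappa=\frac{at}{24}+\frac{24b-t}{24a}=\frac1a\Big(\frac{t(a^2-1)}{24}+b\Big)
\]
equals $k$. The number $t(a^2-1)/24$ is an integer: $24\mid a^2-1$ if $3\nmid a$, and otherwise $8\mid a^2-1$ and $3\mid t$. Moreover $e\,(t(a^2-1)/24+b)\equiv eb-et/24\equiv0\pmod a$, and $e$ is a unit modulo $a$. So $\kappa$ is an integer, and $\kappa-t(a^2-1)/(24a)=b/a\in[0,1)$ gives $\kappa=k$.
\end{proof}

Since $q^{at/24}\eta_d^{-(at/d-24j)}=q^{dj}/f_d^{\,at/d-24j}$, dividing by $q^{at/24}$ turns \eqref{eq:conj} and \eqref{eq:sharp} into the identity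
\begin{equation}\label{eq:op}
U_a\eta^{-t}=\sum_{d\mid a}\sum_{j}\epsilon_{a,d,j}\,\eta_d^{-(at/d-24j)}\qquad\text{in }L_e,
\end{equation}
with the same range of $j$. We call $\eta_d^{-s}$ with $d\mid a$, $j\ge0$ and $s=at/d-24j$ the \emph{term of index $(d,j)$ for $a$}, and $s$ its \emph{exponent}.

In this form one can guess the answer. On modular forms of level one and integral weight $w$, the Hecke operator is $\sum_{d\mid n}d^{w-1}V_dU_{n/d}$, which for odd $n$ reduces modulo $2$ to $\mathcal T_n=\sum_{d\mid n}V_dU_{n/d}$. M\"obius inversion, which uses only $V_dV_{d'}=V_{dd'}$, gives on $L_e$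
\[
U_a=\sum_{d\mid a,\ d\text{ squarefree}}V_d\,\mathcal T_{a/d}.
\]
The series $\mathcal T_n\eta^{-t}$ begins with $q^{-nt/24}$, coming from $V_n\eta^{-t}$, and so does $\eta^{-nt}$. If $\eta^{nt}\mathcal T_n\eta^{-t}$ were the reduction of a form of level one, it would be a polynomial in $\Delta$ with constant term $1$ (Lemma~\ref{lem:levelone}), and \eqref{eq:op} would follow together with parts (ii) and (iii) of Theorem~\ref{thm:sharp}. The obstacle is that $\eta^{-t}$ has weight $-t/2$ and is modular only up to roots of unity. We prove the guess for $\mathcal T_p=U_p+V_p$ with $p$ prime, and reach general $a$ by induction.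

\section{Background on modular forms}\label{sec:background}

For $w\in\mathbb Z$ and $\gamma=\left(\begin{smallmatrix}*&*\\c&d\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbb Z)$ put $(F|_w\gamma)(z)=(cz+d)^{-w}F(\gamma z)$; this is a right action. Let $\Gamma_0(N)$ be the subgroup defined by $N\mid c$. The space $M_w(\Gamma_0(N))$ consists of the holomorphic $F$ on $\mathbb H$ such that $F|_w\gamma=F$ for $\gamma\in\Gamma_0(N)$, and $F|_w\gamma$ has an expansion in nonnegative powers of $q^{1/N}$ for every $\gamma\in\mathrm{SL}_2(\mathbb Z)$. We write $M_w=M_w(\mathrm{SL}_2(\mathbb Z))$. For $F\in M_w(\Gamma_0(N))$ the \emph{trace} $\operatorname{Tr}F=\sum_\gamma F|_w\gamma$, summed over $\Gamma_0(N)\backslash\mathrm{SL}_2(\mathbb Z)$, lies in $M_w$, because right multiplication permutes the cosets. The group $\mathrm{SL}_2(\mathbb Z)$ is generated by $S=\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$ and $T=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$. For a prime $p$, the map $\gamma\mapsto(c:d)$ is a bijection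 from $\Gamma_0(p)\backslash\mathrm{SL}_2(\mathbb Z)$ to $\mathbb P^1(\mathbb F_p)$; it sends $I$ to $(0:1)$ and $ST^n$ to $(1:n)$. We use three standard facts.

\begin{enumerate}
\item[(F1)] The function $\eta$ has no zero on $\mathbb H$, and $\eta(z+1)=\exp(2\pi i/24)\,\eta(z)$, $\eta(-1/z)^2=(z/i)\,\eta(z)^2$, $\Delta\in M_{12}$. For every $\gamma\in\mathrm{SL}_2(\mathbb Z)$ the continuous function $(\eta^2|_1\gamma)/\eta^2$ has twelfth power $1$, so it is a constant twelfth root of unity.
\item[(F2)] (Gordon--Hughes--Newman \cite[Thm.~1.64]{Ono}; Ligozat \cite[Thm.~1.65]{Ono}.) Let $F=\prod_{\delta\mid N}\eta(\delta z)^{r_\delta}$ with $r_\delta\in\mathbb Z$, $w=\frac12\sum r_\delta\in\mathbb Z$ and $\sum\delta r_\delta\equiv\sum(N/\delta)r_\delta\equiv0\pmod{24}$. Then $F|_w\gamma=\big(\frac{(-1)^w\rho}{d}\big)F$ for $\gamma\in\Gamma_0(N)$, where $\rho=\prod\delta^{r_\delta}$. The order of $F$ at a cusp with denominator $c\mid N$ is a positive multiple of $\sum\gcd(c,\delta)^2r_\delta/\delta$. Hence $F\in M_w(\Gamma_0(N))$ if $w$ is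 even, $\rho$ is the square of a rational number, and these sums are nonnegative for all $c\mid N$.
\item[(F3)] $\bigoplus_wM_w=\mathbb C[E_4,E_6]$, where $E_4=1+240\sum_{n\ge1}\sigma_3(n)q^n$ and $E_6=1-504\sum_{n\ge1}\sigma_5(n)q^n$, with $\sigma_r(n)=\sum_{\delta\mid n}\delta^r$. Also $E_6^2=E_4^3-1728\Delta$. In particular $E_4\equiv E_6\equiv1$.
\end{enumerate}

\begin{lemma}\label{lem:levelone}
Let $w$ be even, let $y\in\{0,1\}$ satisfy $y\equiv w/2\pmod2$, and define $x_\nu$ by $12\nu+4x_\nu+6y=w$. Every $F\in M_w\cap\mathbb Z[[q]]$ has the form $F=\sum_\nu a_\nu\Delta^\nu E_4^{x_\nu}E_6^y$ with $a_\nu\in\mathbb Z$, summed over the $\nu\ge0$ with $x_\nu\ge0$. Consequently $F\equiv Q(\Delta)$, where $Q=\sum a_\nu X^\nu\in\mathbb F_2[X]$ has degree at most $w/12$.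
\end{lemma}

\begin{proof}
In a monomial $E_4^{x}E_6^{y'}$ of weight $w$ we have $y'\equiv w/2\pmod2$. Replacing $E_6^2$ by $E_4^3-1728\Delta$ shows that the forms $\Delta^\nu E_4^{x_\nu}E_6^y$ span $M_w$. They lie in $q^\nu+q^{\nu+1}\mathbb Z[[q]]$ for $\nu=0,1,2,\dots$, so comparing the coefficients of $q^0,q^1,\dots$ in turn shows that $a_0,a_1,\dots$ are integers.
\end{proof}

\section{The prime case}\label{sec:prime}

Let $p$ be an odd prime, $(p,s)$ admissible and $e=e(s)$. We want to recognize $\eta^{ps}(V_p+U_p)\eta^{-s}$ as a form of level one. The first summand $\eta^{ps}\eta_p^{-s}$ is an eta-quotient of level $p$, and its trace should supply the second. But for odd $s$ its character in (F2) is built from $\pm p^{-s}$, which is not a square, so the quotient is not invariant under $\Gamma_0(p)$ and has no trace. Its square has trivial character, and by \eqref{eq:square} squaring costs nothing modulo $2$.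

\begin{lemma}\label{lem:trace}
Let $w=s(p-1)$ and $H=\eta^{2ps}\eta_p^{-2s}$. Then $H\in M_w(\Gamma_0(p))$,
\begin{equation}\label{eq:HS}
(H|_wS)(z)=(-1)^{w/2}p^s\,\eta(z)^{2ps}\,\eta(z/p)^{-2s},
\end{equation}
and
\begin{equation}\label{eq:trace}
\operatorname{Tr}H=\eta^{2ps}\big[\eta_p^{-2s}+(-1)^{w/2}p^{s+1}U_p(\eta^{-2s})\big]\in M_w\cap\mathbb Z[[q]].
\end{equation}
\end{lemma}

\begin{proof}
Apply (F2) with $N=p$, $r_1=2ps$, $r_p=-2s$. The weight $w$ is even and $\rho=p^{-2s}$ is a square. We have $\sum\delta r_\delta=0$, and $\sum(p/\delta)r_\delta=2s(p^2-1)$ is divisible by $24$; for $p=3$ it equals $16s$ and $3\mid s$. The sums that govern the cusps are $2ps-2s/p>0$ for $c=1$ and $2ps-2ps=0$ for $c=p$.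

By (F1), applied at $z$ and at $z/p$,
\[
z^{-w}\,\eta(-1/z)^{2ps}\,\eta(-p/z)^{-2s}=z^{-w}\Big(\frac zi\Big)^{ps}\Big(\frac z{pi}\Big)^{-s}\eta(z)^{2ps}\,\eta(z/p)^{-2s},
\]
and the prefactor is $i^{-w}p^s=(-1)^{w/2}p^s$. This is \eqref{eq:HS}.

Since $p\nmid e$, the matrices $I$ and $ST^{e\lambda}$, $0\le\lambda<p$, represent the cosets. We translate by multiples of $e$ because $\eta^{2ps}$, a series in $q^{1/e}$, is invariant under $z\mapsto z+e$. Write $\eta^{-2s}=\sum c(n)q^{n/e}$ and $\zeta_p=\exp(2\pi i/p)$. Then
\[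
\sum_{\lambda=0}^{p-1}\eta\Big(\frac{z+e\lambda}p\Big)^{-2s}=\sum_nc(n)\,q^{n/(pe)}\sum_{\lambda=0}^{p-1}\zeta_p^{\,n\lambda}=p\sum_{p\mid n}c(n)q^{n/(pe)}=p\,U_p(\eta^{-2s}).
\]
This gives the formula in \eqref{eq:trace}. Its right side has integer coefficients, and a form in $M_w$ has only nonnegative integral exponents.
\end{proof}

\subsection*{The case $p=5$, $s=1$}
Here $w=4$ and $H=\eta^{10}\eta_5^{-2}=f_1^{10}/f_5^2$. For the pair $(5,2)$ we have $b=3$ and $k=1$, so Lemma~\ref{lem:shift} gives $\eta^{10}U_5(\eta^{-2})=qf_1^{10}\sum p_2(5n+3)q^n$. The trace has constant term $1$ and lies in $M_4=\mathbb CE_4$. Therefore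
\[
E_4=\frac{f_1^{10}}{f_5^2}+25\,qf_1^{10}\sum_{n\ge0}p_2(5n+3)q^n .
\]
As a check, $p_2(3)=2p(0)p(3)+2p(1)p(2)=10$, and the coefficient of $q$ on the right is $-10+250=240$. Now reduce modulo $2$ and use \eqref{eq:square}:
\[
1=\eta^{10}\big[\eta_5^{-2}+U_5(\eta^{-2})\big]=\big(\eta^5[\eta_5^{-1}+U_5\eta^{-1}]\big)^2\qquad\text{in }L_{24}.
\]
Squaring is injective in a field of characteristic $2$, so $U_5\eta^{-1}=\eta_5^{-1}+\eta^{-5}$. Multiplying by $q^{5/24}$ gives \eqref{eq:five}.

\subsection*{The general prime}
For larger weight the trace reduces to a polynomial $Q(\Delta)$, and we must show that its square root is again a polynomial in $\Delta$. This is not automatic in $L_e$, where $\Delta=(\eta^{12})^2$ is itself a square. What excludes this is that the square root has integral exponents.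

\begin{proposition}\label{prop:prime}
Let $p$ be an odd prime, $(p,s)$ admissible and $e=e(s)$. There is a polynomial $P=P_{p,s}\in\mathbb F_2[X]$ with $P(0)=1$, $24\deg P\le s(p-1)$ and
\[
U_p\eta^{-s}=\eta_p^{-s}+\eta^{-ps}P(\Delta)\qquad\text{in }L_e .
\]
Moreover $\operatorname{Tr}H\equiv Q(\Delta)$ with $Q(X)=P(X)^2=P(X^2)$.
\end{proposition}

\begin{proof}
Let $R=\eta^{ps}[\eta_p^{-s}+U_p\eta^{-s}]\in L_e$. Let $b'$ and $k'$ be the numbers $b$ and $k$ of the pair $(p,s)$; note that $k'\ge1$. By Lemma~\ref{lem:shift},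
\begin{equation}\label{eq:R}
R=\frac{f_1^{ps}}{f_p^s}+q^{k'}f_1^{ps}\sum_{n\ge0}p_s(pn+b')q^n,
\end{equation}
so $R\in\mathbb F_2[[q]]$ and $R$ has constant term $1$. Since $p$ is odd, \eqref{eq:trace} and \eqref{eq:square} show that $\operatorname{Tr}H$ reduces to $R^2$. By Lemma~\ref{lem:levelone}, $R^2=Q(\Delta)$ with $\deg Q\le s(p-1)/12$.

Separate the even and odd powers of $X$: over $\mathbb F_2$ this reads $Q=A^2+XB^2$ with $A,B\in\mathbb F_2[X]$. Then $\Delta B(\Delta)^2=(R+A(\Delta))^2$ in $\mathbb F_2[[q]]$. If $B\ne0$, then $B(\Delta)\neq0$, since the powers $\Delta^\nu=q^\nu+\cdots$ have distinct orders. The left side then has odd order in $q$, while the right side, the square of a series with integral exponents, has even order. Hence $B=0$, $Q=A^2$ and $R=A(\Delta)$. Put $P=A$. Then $\deg P=\frac12\deg Q\le s(p-1)/24$, and $P(0)$ is the constant term of $R$, which is $1$.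
\end{proof}

\begin{remark}[Computing $P_{p,s}$]\label{rem:compute}
We have $\deg P\le s(p-1)/24<s(p^2-1)/(24p)\le k'$, and \eqref{eq:R} gives $P(\Delta)\equiv f_1^{ps}/f_p^s\pmod{q^{k'}}$ in $\mathbb F_2[[q]]$. Since $\Delta^\nu=q^\nu+\cdots$, this congruence determines the coefficients of $X^0,\dots,X^{k'-1}$ one after another. So $P$ is the unique polynomial of degree less than $k'$ that satisfies it. With $s=t$, its coefficients are the $c_j$ of Section~\ref{sec:intro}. If $s(p-1)<24$, then $P=1$. For $(p,s)=(7,5)$ we have $k'=\lceil10/7\rceil=2$ and $f_1^{35}/f_7^5\equiv1+q\pmod{q^2}$, so $P_{7,5}=1+X$.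
\end{remark}

\section{Induction on the prime factors of $a$}\label{sec:induction}

Fix $t$. The next lemma describes what one more operator $U_p$ does to a single term. The point to watch is that a term for $a'$ must produce terms for $pa'$, with the exponent in the right class modulo $24$, and that exponents never decrease.

\begin{lemma}\label{lem:step}
Let $(a,t)$ be admissible and $a=pa'$ with $p$ prime. Let $\eta_d^{-s}$ be the term of index $(d,j)$ for $a'$, and assume $s\ge1$. Then $U_p\eta_d^{-s}$ is the sum in $L_{e(t)}$ of the following terms for $a$.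
\begin{enumerate}
\item[(A)] If $p\nmid d$: the term of index $(pd,j)$, of exponent $s$.
\item[(B)] If $p\nmid d$: for each monomial $X^\nu$ of $P_{p,s}$, the term of index $(d,pj+\nu)$, of exponent $ps-24\nu\ge s$.
\item[(C)] If $p\mid d$: one term of index $(d/p,j')$ with $j'>0$, of exponent $s$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $s=a't/d-24j$. If $3\mid t$, then $3\mid s$. If $3\nmid t$, then $3\nmid a$, so $p\neq3$ and $3\nmid s$. In both cases $(p,s)$ is admissible and $e(s)=e(t)$.

Let $p\nmid d$. By \eqref{eq:UV} and Proposition~\ref{prop:prime},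
\[
U_p\eta_d^{-s}=V_dU_p\eta^{-s}=\eta_{pd}^{-s}+\eta_d^{-ps}P_{p,s}(\Delta_d).
\]
The first summand has $s=at/(pd)-24j$, which is (A). A monomial $X^\nu$ contributes $\eta_d^{-(ps-24\nu)}$ with $ps-24\nu=at/d-24(pj+\nu)$, and $24\nu\le s(p-1)$ gives $ps-24\nu\ge s$. This is (B).

Let $p\mid d$. Then $U_p\eta_d^{-s}=U_pV_d\eta^{-s}=\eta_{d/p}^{-s}$. Since $at/(d/p)=p^2a't/d$, we have $s=at/(d/p)-24j'$ with
\[
j'=j+\frac{p^2-1}{24}\cdot\frac{a't}d>0 .
\]
This is an integer, because $24\mid p^2-1$ for $p\ge5$, while for $p=3$ we have $p^2-1=8$ and $3\mid t$.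
\end{proof}

\begin{proposition}\label{prop:exist}
For admissible $(a,t)$, identity \eqref{eq:op} holds with coefficients $\epsilon_{a,d,j}\in\{0,1\}$ $(d\mid a,\ j\ge0)$ such that
\begin{enumerate}
\item[(a)] $\epsilon_{a,d,j}=0$ unless $d$ is squarefree and $at/d-24j\ge t$;
\item[(b)] $\epsilon_{a,d,0}=1$ for every squarefree $d\mid a$.
\end{enumerate}
\end{proposition}

\begin{proof}
We induct on the number of prime factors of $a$, counted with multiplicity. For $a=1$ the only term is $\eta^{-t}$. Let $a=pa'$. The pair $(a',t)$ is admissible, and $U_a\eta^{-t}=U_p(U_{a'}\eta^{-t})$. Apply Lemma~\ref{lem:step} to each term $\eta_d^{-s}$ of $U_{a'}\eta^{-t}$, where $d$ is squarefree and $s\ge t$, and let $\epsilon_{a,d',j'}$ be the parity of the number of contributions to the index $(d',j')$. Every contribution has exponent at least $s\ge t$. Its divisor is $pd$ with $p\nmid d$, or $d$, or $d/p$, so it is squarefree. This proves \eqref{eq:op} and (a).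

For (b), let $d'\mid a$ be squarefree and count the contributions to $(d',0)$. Type (C) gives none, as $j'>0$. Suppose $p\nmid d'$; then $d'\mid a'$. Type (A) produces only divisors that are multiples of $p$, and type (B) reaches $(d',0)$ only from the index $(d',0)$ with $\nu=0$. That index occurs by induction, and $P_{p,s}(0)=1$, so there is exactly one contribution. Suppose $p\mid d'$; then $d'/p$ is a squarefree divisor of $a'$ not divisible by $p$. Type (B) produces only divisors prime to $p$, and type (A) reaches $(d',0)$ only from $(d'/p,0)$, which occurs by induction. Again there is exactly one contribution.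
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
Take the coefficients of Proposition~\ref{prop:exist}; nothing so far has used the parity of $t$. If $\epsilon_{a,d,j}=1$, then $at/d-24j\ge t>0$, and therefore
\[
24dj\le t(a-d)\le t(a-1)\le\frac{t(a-1)(a+1)}a\le24k .
\]
So $j\le\lfloor k/d\rfloor$, and all terms of \eqref{eq:op} lie in the range of \eqref{eq:conj} and have positive exponent. Finally $\epsilon_{a,1,0}=1$ by (b).
\end{proof}

The induction is effective: with Remark~\ref{rem:compute} it computes all $\epsilon_{a,d,j}$.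

\begin{example}\label{ex:two}
Let $t=1$. For $a=25$ we have $b=24$, $k=2$, and $P_{5,5}=1$ because $20<24$. Hence $U_{25}\eta^{-1}=U_5\eta_5^{-1}+U_5\eta^{-5}=\eta^{-1}+\eta_5^{-5}+\eta^{-25}$, that is,
\[
q^2\sum_{n\ge0}p(25n+24)q^n\equiv\frac1{f_1^{25}}+\frac q{f_1}+\frac1{f_5^5}.
\]
The divisor $25$ does not occur, since $U_5$ sends $\eta_5^{-1}$ back to $\eta^{-1}$. For $a=35$ we have $b=19$, $k=2$, $P_{7,1}=1$ and $P_{7,5}=1+X$. Applying $U_7$ to $\eta_5^{-1}+\eta^{-5}$ gives
\[
q^2\sum_{n\ge0}p(35n+19)q^n\equiv\frac1{f_1^{35}}+\frac q{f_1^{11}}+\frac1{f_5^7}+\frac1{f_7^5}+\frac1{f_{35}}.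
\]
In both cases the exponent $1$ occurs once, at $d=a_0$.
\end{example}

\section{The smallest exponent}\label{sec:strict}

If the bound $24\deg P_{p,s}\le s(p-1)$ were attained, type (B) would produce a term of exponent $s$ next to the one of type (A), and the count in Theorem~\ref{thm:sharp}(iv) would change. This does not happen. For example, let $(p,s)=(17,3)$, where the bound allows degree $2$ and $k'=\lceil36/17\rceil=3$. Modulo $2$ and $q^3$ we have $f_1^{51}/f_{17}^3\equiv f_1f_2f_{16}^3\equiv(1+q+q^2)(1+q^2)\equiv1+q$ and $\Delta\equiv qf_8^3\equiv q$, so $P_{17,3}=1+X$.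

\begin{proposition}\label{prop:strict}
In Proposition~\ref{prop:prime}, $24\deg P_{p,s}<s(p-1)$.
\end{proposition}

The top coefficient is the last one that the $q$-expansion determines, so it is hard to reach from $\infty$. After division by a power of $\Delta$, however, it becomes the constant term of a polynomial in $J=E_4^3/\Delta$, and modulo $2$ it can be read off at a point where $J$ is an even integer. We choose $z=i$. From $E_6(i)=E_6(-1/i)=i^6E_6(i)$ we get $E_6(i)=0$, so $J(i)=1728$ by (F3). The advantage of $i$ is that $S$ fixes it and acts on the cosets as an involution, so most values in the trace appear twice.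

\begin{proof}
We may assume $24\mid s(p-1)$, since otherwise equality is impossible. Put $r=s(p-1)/12$, an even integer, so $w=12r$. In Lemma~\ref{lem:levelone} we have $y=0$ and $x_\nu=3(r-\nu)$, so $\operatorname{Tr}H=\sum_{\nu\le r}a_\nu\Delta^\nu E_4^{3(r-\nu)}$ with $a_\nu\in\mathbb Z$. Since $Q(X)=P(X^2)$, the coefficient of $X^{r/2}$ in $P$ is $a_r$ modulo $2$, and we must show that $a_r$ is even.

Let $u=H/\Delta^r=(\eta/\eta_p)^{2s}$, a $\Gamma_0(p)$-invariant holomorphic function on $\mathbb H$. All sums and products over $\gamma$ run over $\Gamma_0(p)\backslash\mathrm{SL}_2(\mathbb Z)$. Dividing the trace by $\Delta^r$ gives $\sum_\gamma u(\gamma z)=\sum_\nu a_\nu J(z)^{r-\nu}$. Hence $\Sigma=\sum_\gamma u(\gamma i)$ is an integer and $\Sigma\equiv a_r\pmod2$. We show that $\Sigma/2$ is an algebraic integer; being rational, it is then an integer. Dividing \eqref{eq:HS} by $\Delta^r$, and noting that $w/2$ is even, we get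
\begin{equation}\label{eq:v}
v(z):=u(Sz)=p^s\,\eta(z)^{2s}\,\eta(z/p)^{-2s}.
\end{equation}

\emph{Step 1: each $u(\gamma i)$ is an algebraic integer.} We have $u=q^{-r}(f_1/f_p)^{2s}\in\mathbb Z((q))$, and $u(ST^{e\lambda}z)=p^s\eta(z)^{2s}\eta((z+e\lambda)/p)^{-2s}$ is a Laurent series in $q^{1/(pe)}$ with coefficients in $\mathbb Z[\zeta_p]$. Let $\sigma(z)$ be a coefficient of the polynomial $\prod_\gamma(X-u(\gamma z))$. It is holomorphic on $\mathbb H$ and $\mathrm{SL}_2(\mathbb Z)$-invariant, so its expansion lies in $\mathbb Z[\zeta_p]((q))$. Since $J\in q^{-1}+\mathbb Z[[q]]$, subtracting $\mathbb Z[\zeta_p]$-multiples of powers of $J$ removes the exponents $\le0$ one at a time. The remainder lies in $M_0=\mathbb C$ and has constant term $0$, so $\sigma\in\mathbb Z[\zeta_p][J]$. At $z=i$ the numbers $u(\gamma i)$ are thus the roots of a monic polynomial over $\mathbb Z[\zeta_p]$.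

\emph{Step 2: pairing.} As $Si=i$, we have $u(\gamma Si)=u(\gamma i)$. On $\mathbb P^1(\mathbb F_p)$ the map $\gamma\mapsto\gamma S$ is the involution $(c:d)\mapsto(d:-c)$. By Step 1, each orbit of size two contributes twice an algebraic integer to $\Sigma$. The fixed points satisfy $c^2+d^2\equiv0\pmod p$, so they are the points $(1:x)$ with $x^2\equiv-1\pmod p$. If $p\equiv3\pmod4$ there are none and the proof is complete. Otherwise, which is always the case for odd $s$ since then $8\mid p-1$, there are exactly two. They are represented by $ST^{x}$ and $ST^{-x}$, where we choose $x$ divisible by $e$. Their values are $\mu=v(i+x)$ and $v(i-x)$. From the product formula, $\eta(-\bar z)=\overline{\eta(z)}$, so $v(-\bar z)=\overline{v(z)}$ and $v(i-x)=\bar\mu$. An algebraic integer plus its complex conjugate need not be divisible by $2$, but it is in $\mathbb Z[i]$, where $\mu+\bar\mu=2\operatorname{Re}\mu\in2\mathbb Z$. It remains to prove that $\mu\in\mathbb Z[i]$.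

\emph{Step 3: moving $(x+i)/p$ to $i$.} The point $\tau=(x+i)/p$ is a root of $pX^2-2xX+(x^2+1)/p$, an integral quadratic polynomial of discriminant $-4$. The action of $\mathrm{SL}_2(\mathbb Z)$ preserves integrality and the discriminant, and it moves $\tau$ into the standard fundamental domain. There it is a root of some $n_2X^2+n_1X+n_0$ with $|n_1|\le n_2\le n_0$ and $4=4n_2n_0-n_1^2\ge3n_2^2$. This forces $n_2=1$; then $n_1$ is even, so $n_1=0$ and $n_0=1$, and the root is $i$. So there is $A=\left(\begin{smallmatrix}\alpha&\beta\\c&d\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbb Z)$ with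
\[
\frac{x+i}p=Ai=\frac{(\alpha c+\beta d)+i}{c^2+d^2},\qquad\text{that is,}\qquad c^2+d^2=p,\quad\alpha c+\beta d=x .
\]
We compute $\mu^4$ instead of $\mu$, since a fourth root of unity does not affect membership in $\mathbb Z[i]$, and only $\eta^8$ is then involved. By (F1) and $(\eta^8)^3=\Delta$, we have $\eta^8|_4\gamma=\chi(\gamma)\eta^8$ with $\chi(\gamma)$ in the group $\mu_3$ of cube roots of unity, and $\chi$ is a homomorphism because $|_4$ is an action. Also $\eta(i+x)^{8s}=\exp(2\pi isx/3)\,\eta(i)^{8s}=\eta(i)^{8s}$, since $3\mid s$ or $3\mid e\mid x$. By \eqref{eq:v},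
\[
\mu^4=p^{4s}\,\eta(i)^{8s}\,\eta(Ai)^{-8s}=\chi(A)^{-s}\Big(\frac p{d+ci}\Big)^{4s}=\chi(A)^{-s}(d-ci)^{4s}.
\]
If $\chi(A)^s=1$, then $\mu$ is $(d-ci)^s$ times a power of $i$, and we are done. This holds if $3\mid s$.

\emph{Step 4: $\chi(A)=1$ if $3\nmid s$.} First, $\chi(\gamma)$ depends only on $\gamma$ modulo $3$. Indeed, a homomorphism $\mathrm{SL}_2(\mathbb Z)\to\mu_3$ is trivial on $S$, because $S^4=I$, hence also on $-I=S^2$, and so it is determined by its value at $T$. Let $\mathrm{SL}_2(\mathbb Z)$ act on the four points $(c':d')$ of $\mathbb P^1(\mathbb F_3)$ by right multiplication. Then $T$ fixes $(0:1)$ and permutes the other three points cyclically, while $S$ swaps $(0:1)$ with $(1:0)$ and $(1:1)$ with $(1:-1)$. So the image lies in the alternating group $A_4$. Composing with the quotient of $A_4$ by the Klein four-group gives a homomorphism $\psi$ to $\mu_3$ that depends only on $\gamma$ modulo $3$ and has $\psi(T)\ne1$. Then $\chi(T)$ is a power of $\psi(T)$, and $\chi$ is the same power of $\psi$.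

Now $3\nmid s$ gives $e=24$, so $3\mid x$, and $24\mid s(p-1)$ gives $p\equiv1\pmod3$. From $c^2+d^2\equiv1\pmod3$, exactly one of $c,d$ is divisible by $3$. If $3\mid c$, then $\beta d\equiv x\equiv0$, so $3\mid\beta$, and $\alpha d\equiv1$ gives $A\equiv\pm I\pmod3$. If $3\mid d$, then $\alpha c\equiv0$, so $3\mid\alpha$, and $-\beta c\equiv1$ gives $A\equiv\pm S\pmod3$. In both cases $\chi(A)=1$.
\end{proof}

\begin{proposition}\label{prop:min}
Write $a=a_0m^2$ with $a_0$ squarefree. The family constructed in the proof of Proposition~\ref{prop:exist} contains exactly one term of exponent $t$, of index $(a_0,\,t(m^2-1)/24)$.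
\end{proposition}

\begin{proof}
We follow the same induction; the case $a=1$ is the single term $\eta^{-t}$. Let $a=pa'$ and let $a_0'$ be the squarefree part of $a'$. By Proposition~\ref{prop:strict}, contributions of type (B) have exponent $ps-24\nu>s\ge t$. Types (A) and (C) preserve the exponent, and each term for $a'$ makes exactly one contribution of these two types. So the unique term $\eta_{a_0'}^{-t}$ for $a'$ yields the unique contribution of exponent $t$ for $a$. Its divisor is $pa_0'$ if $p\nmid a_0'$ and $a_0'/p$ if $p\mid a_0'$, which is $a_0$ in both cases. Solving $at/a_0-24j=t$ gives $j=t(m^2-1)/24$.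
\end{proof}

\section{Linear independence and uniqueness}\label{sec:indep}

The series $\eta_d^{-s}$ begins with $q^{-ds/24}$. For a fixed $d$ these leading exponents separate the terms, but for different $d$ they collide: all terms of index $(d,0)$ begin with $q^{-at/24}$. At the cusp $1/d_0$ the situation is better, because there $\eta_{d_0}^{-s}$ has a pole of higher order than $\eta_d^{-s}$ for any other $d$. To use this we must know that a form that vanishes modulo $2$ at $\infty$ also vanishes modulo $2$ at the other cusps. This is the $q$-expansion principle, which we use in the following form \cite[Cor.~1.6.2]{Katz}, \cite[Ch.~VII]{DR}.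

\begin{enumerate}
\item[(F4)] Let $N\ge3$ and $\zeta_N=\exp(2\pi i/N)$. If $F\in M_w(\Gamma_0(N))\cap\mathbb Z[[q]]$, then for every $\gamma\in\mathrm{SL}_2(\mathbb Z)$ the Fourier coefficients of $F|_w\gamma$ lie in $\mathbb Z[1/N,\zeta_N]$.
\end{enumerate}

The principle gives no information at primes dividing $N$, so we need $a$ odd. For even $a$ the next statement is false, since $\eta_2^{-s}=\eta^{-2s}$ modulo $2$.

\begin{proposition}\label{prop:indep}
Let $(a,t)$ be admissible. The series $\eta_d^{-s}\in L_{e(t)}$, for the pairs $(d,s)$ with $d\mid a$, $s\ge1$ and $s\equiv at/d\pmod{24}$, are linearly independent over $\mathbb F_2$.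
\end{proposition}

\begin{proof}
For $a=1$ the leading exponents $-s/24$ are distinct. Let $a\ge3$, and suppose that $\sum_{(d,s)\in\mathcal I}\eta_d^{-s}=0$ in $L_e$ for a finite nonempty set $\mathcal I$ of such pairs.

\emph{Lifting the relation to a modular form.} We square the relation to remove characters, multiply by a power of $\eta$ to remove poles, and use $E_4\equiv E_6\equiv1$ to equalize weights. Choose $M\equiv at\pmod{24}$ with $M>ds$ for all $(d,s)\in\mathcal I$, and apply (F2) with $N=a$ to $\eta^{2M}\eta_d^{-2s}$.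
\begin{itemize}
\item The weight is $M-s\equiv t(a/d)(d-1)\pmod{24}$, which is even, and $\rho=d^{-2s}$ is a square.
\item $\sum\delta r_\delta=2(M-ds)\equiv0\pmod{24}$, since $ds\equiv at\pmod{24}$.
\item $\sum(a/\delta)r_\delta=2\big(aM-(a/d)s\big)\equiv2t(a/d)^2(d^2-1)\equiv0\pmod{24}$, since $24\mid d^2-1$ if $3\nmid d$, while $8\mid d^2-1$ and $3\mid t$ if $3\mid d$.
\item For $c\mid a$, the sum at the cusps is $2M-2s\gcd(c,d)^2/d\ge2M-2sd>0$.
\end{itemize}
So $\eta^{2M}\eta_d^{-2s}\in M_{M-s}(\Gamma_0(a))$. Choose an even $W$ with $W-(M-s)\ge4$ for all $(d,s)\in\mathcal I$. Every even integer $\ge4$ has the form $4x+6y$ with $x,y\ge0$, so there is a monomial $E_{d,s}=E_4^xE_6^y$ of weight $W-(M-s)$. Put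
\[
G=\sum_{(d,s)\in\mathcal I}G_{d,s}\in M_W(\Gamma_0(a))\cap\mathbb Z[[q]],\qquad G_{d,s}=\eta^{2M}\eta_d^{-2s}E_{d,s}.
\]
In $L_e$ the form $G$ reduces to $\big(\eta^M\sum_{\mathcal I}\eta_d^{-s}\big)^2=0$. Hence $G/2$ has integer coefficients, and by (F4) all coefficients of $G|_W\gamma$ lie in $2\,\mathbb Z[1/a,\zeta_a]$, for every $\gamma\in\mathrm{SL}_2(\mathbb Z)$.

\emph{Expansion at the cusp $1/d_0$.} Choose $(d_0,s_0)\in\mathcal I$ with $s_0$ maximal and let $\gamma=\left(\begin{smallmatrix}1&0\\d_0&1\end{smallmatrix}\right)$. For $d\mid a$ put $g=\gcd(d,d_0)$ and $D=d/g$. Let $B\in\mathrm{SL}_2(\mathbb Z)$ have first column $(d/g,\,d_0/g)$, which is possible since these integers are coprime. Then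
\[
\begin{pmatrix}d&0\\0&1\end{pmatrix}\gamma=\begin{pmatrix}d&0\\d_0&1\end{pmatrix}=B\begin{pmatrix}g&h\\0&D\end{pmatrix}
\]
for some $h\in\mathbb Z$, the entry $D$ being forced by the determinant. With $\tau=(gz+h)/D$ we have $d\cdot\gamma z=B\tau$. If $(c_B,d_B)$ is the bottom row of $B$, comparing bottom rows gives $c_B(gz+h)+d_BD=d_0z+1$, so $c_B\tau+d_B=(d_0z+1)/D$. By (F1),
\[
\big(\eta_d^{-2s}\big|_{-s}\gamma\big)(z)=(d_0z+1)^s\,\eta(B\tau)^{-2s}=\xi\,D^s\,\eta\Big(\frac{gz+h}D\Big)^{-2s}
\]
with a root of unity $\xi$. The leading term of this series is a root of unity times $D^sq^{-sg/(12D)}$, and $g/D=g^2/d$. Also $\eta^{2M}|_M\gamma$ is a root of unity times $\eta^{2M}=q^{M/12}+\cdots$, and $E_{d,s}=1+\cdots$ is invariant. So $G_{d,s}|_W\gamma$ has leading exponent $(M-sg^2/d)/12$, and its leading coefficient is $D^s$ times a root of unity.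

We have $g^2/d\le g\le d_0$, with equality in both places only if $d=g=d_0$. If $d\ne d_0$, then $sg^2/d<sd_0\le s_0d_0$; here $s>0$ is used. If $d=d_0$ and $s\ne s_0$, then $sg^2/d=sd_0<s_0d_0$. So only the summand $G_{d_0,s_0}$, for which $D=1$, contributes to the exponent $(M-s_0d_0)/12$, and the coefficient of $G|_W\gamma$ there is a root of unity $\xi_0$. From $\xi_0\in2\,\mathbb Z[1/a,\zeta_a]$ it follows that $a^n\xi_0/2$, and hence $a^n/2$, is an algebraic integer for some $n\ge0$. This is false because $a$ is odd.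
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Congruence \eqref{eq:sharp} is equivalent to \eqref{eq:op} with $j$ restricted by $at/d-24j>0$. The family of Proposition~\ref{prop:exist} solves it. If two different families did, adding the two identities would give $\sum\eta_d^{-s}=0$ over a nonempty finite set of indices $(d,j)$. These correspond to distinct pairs $(d,s)$ with $s=at/d-24j\ge1$, contradicting Proposition~\ref{prop:indep}. For odd $t$, a family as in the conjecture is supported on positive exponents, so it agrees with this one. This proves (i). The unique family is therefore the one constructed in Proposition~\ref{prop:exist}, which gives (ii), (iii) and the inequality in (iv). The equality case is Proposition~\ref{prop:min}.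
\end{proof}

\begin{thebibliography}{9}

\bibitem{DR} Deligne and Rapoport, \emph{Les sch\'emas de modules de courbes elliptiques}.

\bibitem{Katz} Katz, \emph{$p$-adic properties of modular schemes and modular forms}.

\bibitem{KZ} William J. Keith and Fabrizio Zanello, \emph{Parity of the coefficients of certain eta-quotients, II: The case of even-regular partitions}, arXiv:2302.00708 (2023).

\bibitem{Ono} Ono, \emph{The Web of Modularity}.

\end{thebibliography}
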